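# Balls maximize the first Robin eigenvalue with negative parameter at fixed perimeter

## 1. The slopes of a function: Legendre transform, good set, contact set

Fix $n\ge 2$ and write $N=n-1\ge1$, $B_r=\{x\in\mathbb R^n:|x|<r\}$ and $\sigma=\mathcal H^{n-1}(S^{n-1})$, so that $\mathcal H^{n-1}(\partial B_r)=\sigma r^N$.

We start with a construction that needs no equation. Let $\Omega\subset\mathbb R^n$ be a bounded open set with $C^\infty$ boundary and outer unit normal $\nu$, let $a>0$, and let $w\in C^\infty(\overline\Omega)$ satisfy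
$$\partial_\nu w=a\quad\text{on }\partial\Omega. \tag{1.1}$$
For a vector $p$, take an affine function of slope $p$ that lies far below the graph of $w$, and raise it until it first touches the graph. The height is recorded by the Legendre transform
$$\psi(p)=\max_{x\in\overline\Omega}\bigl(p\cdot x-w(x)\bigr),\qquad p\in\mathbb R^n, \tag{1.2}$$
and the touching points are the maximizers. As a finite maximum of affine functions of $p$, $\psi$ is convex.

Recall that the subdifferential $\partial\psi(p)$ is the set of $x$ with $\psi(q)\ge\psi(p)+(q-p)\cdot x$ for all $q$. A finite convex function is differentiable almost everywhere, and where it is differentiable its subdifferential is the single point $\nabla\psi(p)$.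

**Definition.** The *good set* is
$$\mathcal G=\{p\in B_a:\ \text{the maximizer }x(p)\text{ in (1.2) is unique and }\det D^2w(x(p))\ne0\},$$
and the *contact set* is $\Gamma=\{x(p):p\in\mathcal G\}\subset\overline\Omega$.

**Lemma 1.** (i) If $|p|<a$ and $x$ is a maximizer in (1.2), then $x\in\Omega$, $\nabla w(x)=p$, $D^2w(x)\ge0$ and $x\in\partial\psi(p)$. (ii) $\mathcal G$ is open and has full measure in $B_a$. (iii) $\psi\in C^\infty(\mathcal G)$, $\nabla\psi(p)=x(p)$ and $D^2\psi(p)=\bigl(D^2w(x(p))\bigr)^{-1}>0$. The map $p\mapsto x(p)$ is a diffeomorphism of $\mathcal G$ onto the open set $\Gamma\subset\Omega$, with inverse $\nabla w$.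

*Proof.* (i) At a boundary point, $\partial_\nu(p\cdot x-w)=p\cdot\nu-a<0$, so moving inward increases $p\cdot x-w$, and no maximizer lies on $\partial\Omega$. At an interior maximizer the gradient of $p\cdot x-w$ vanishes and its Hessian $-D^2w$ is $\le0$. Finally $\psi(q)\ge q\cdot x-w(x)=\psi(p)+(q-p)\cdot x$.

(ii) *Full measure.* At a point of differentiability of $\psi$ in $B_a$ every maximizer lies in the one-point set $\partial\psi(p)$, so it is unique. If $\det D^2w(x(p))=0$, then $p=\nabla w(x(p))$ is a critical value of the smooth map $\nabla w:\Omega\to\mathbb R^n$. By Sard's theorem such $p$ form a null set.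

*Openness.* Let $p_0\in\mathcal G$. By the inverse function theorem $\nabla w$ is a diffeomorphism of a neighborhood $O$ of $x(p_0)$ onto a neighborhood of $p_0$. For $p$ close to $p_0$ all maximizers lie in $O$. Otherwise there are $p_k\to p_0$ with maximizers $x_k\notin O$; a limit point of the $x_k$ in the compact set $\overline\Omega$ is, by continuity, a maximizer for $p_0$ outside $O$, against uniqueness. By (i) each maximizer in $O$ satisfies $\nabla w(x)=p$, so there is just one, $x(p)=(\nabla w|_O)^{-1}(p)$, and it is nondegenerate. Hence a neighborhood of $p_0$ lies in $\mathcal G$, and $x(\cdot)$ is smooth there.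

(iii) On $\mathcal G$ we have $\psi(p)=p\cdot x(p)-w(x(p))$. Differentiating and using $\nabla w(x(p))=p$ gives $\nabla\psi=x+(Dx)^{t}\bigl(p-\nabla w(x)\bigr)=x(p)$. Differentiating $\nabla w(x(p))=p$ gives $D^2w(x(p))\,Dx(p)=I$, that is, $D^2\psi=Dx=(D^2w)^{-1}$. This is positive because $D^2w\ge0$ is invertible. The map $x(\cdot)$ is injective, since $\nabla w(x(p))=p$, and it is a local diffeomorphism, so $\Gamma$ is open. $\square$

**Example 1 (a ball).** Let $\Omega=B_R$ and $w=\frac{a|x|^2}{2R}$; then (1.1) holds. For $|p|<a$ the unique maximizer is $x(p)=\frac Ra p$. So $\mathcal G=B_a$, $\Gamma=B_R$, and $\psi(p)=\frac{R|p|^2}{2a}$ on $B_a$.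

**Example 2 (a shell).** Let $\Omega=\{R_1<|x|<R_2\}$, $m=\frac{R_1+R_2}2$, $d=\frac{R_2-R_1}2$, $w=\frac{a}{2d}(|x|-m)^2$. The radial derivative of $w$ is $a$ at $R_2$ and $-a$ at $R_1$, where $\nu$ points to the origin, so (1.1) holds. For $0<|p|<a$ a maximizer must point in the direction of $p$, and its radius maximizes $|p|r-w$. Thus $x(p)=\bigl(m+\frac da|p|\bigr)\frac p{|p|}$, and $D^2w$ has there the eigenvalues $\frac ad$ (radial) and $\frac{|p|}{|x|}$ (tangential), all positive. For $p=0$ the whole sphere $|x|=m$ maximizes. So $\mathcal G=B_a\setminus\{0\}$ and $\Gamma=\{m<|x|<R_2\}$: the part of the shell that faces the hole is not seen.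

What this is for: $\Omega$ may have any shape, but the space of slopes is always the round ball $B_a$. An integral over $\Gamma\subset\Omega$ becomes an integral over $B_a$, which may be sliced by round spheres $\partial B_s$, $0<s<a$. We shall apply this to $w=\log u$, with $u$ the first eigenfunction of a Robin problem, and compare with what the spheres $\partial B_s$ see when $\Omega$ is a ball.

## 2. The Robin eigenvalue with negative parameter

Fix $\alpha<0$ and put $a=-\alpha>0$. A bounded open set $\Omega$ has *Lipschitz boundary* if near each boundary point, in suitable Cartesian coordinates, $\Omega$ is the strict epigraph of a Lipschitz function. A square has this property; a disc minus a radius does not, because it lies on both sides of the slit. $\Omega$ need not be connected. Let $P(\Omega)=\mathcal H^{n-1}(\partial\Omega)$ and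
$$\lambda(\alpha,\Omega)=\min_{v\in H^1(\Omega),\,v\ne0}\frac{\int_\Omega|\nabla v|^2\,dx-a\int_{\partial\Omega}v^2\,d\mathcal H^{n-1}}{\int_\Omega v^2\,dx}. \tag{2.1}$$
This is the first eigenvalue of $-\Delta u=\lambda u$ in $\Omega$, $\partial_\nu u+\alpha u=0$ on $\partial\Omega$. The boundary term now lowers the quotient, and the constant function gives $\lambda(\alpha,\Omega)\le -aP(\Omega)/|\Omega|<0$.

**Question.** Among all bounded open sets with Lipschitz boundary and perimeter $c$, which make $\lambda(\alpha,\cdot)$ as large as possible? Is it the ball, and only the ball?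

The question is posed for $n\ge3$ in D. Bucur, V. Ferone, C. Nitsch, C. Trombetti, "A sharp estimate for the first Robin-Laplacian eigenvalue with negative boundary parameter", arXiv:1810.06108 (2018). If $\Omega$ is convex, the inequality $\lambda(\alpha,\Omega)\le\lambda(\alpha,B)$ for the ball $B$ of equal perimeter, with equality only for balls, is known. In the plane, the disc is known to be the maximizer among $C^2$ domains (Antunes, Freitas and Krejčiřík). We shall not use these two results.

**Theorem 1.** Let $n\ge2$, $\alpha<0$, and let $\Omega\subset\mathbb R^n$ be bounded, open, with Lipschitz boundary. Then $\lambda(\alpha,\Omega)<-\alpha^2$. There is exactly one $R>0$ with $\lambda(\alpha,B_R)=\lambda(\alpha,\Omega)=:-\kappa^2$, and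
$$P(\Omega)\ge P(B_R),\qquad |\Omega|\ge|B_R|-C(\kappa)\bigl(P(\Omega)-P(B_R)\bigr), \tag{2.2}$$
where $C(\kappa)=C(\kappa,a,n)\in[0,\infty)$ is given by (8.4) and is continuous in $\kappa\in(a,\infty)$. Moreover $P(\Omega)=P(B_R)$ if and only if $\Omega$ is a ball.

**Theorem 2.** Let $\Omega$ be as in Theorem 1 and let $B$ be a ball with $P(B)=P(\Omega)$. Then $\lambda(\alpha,\Omega)\le\lambda(\alpha,B)$, with equality if and only if $\Omega$ is a ball.

So the answer is yes, for every $n\ge2$, $\alpha<0$ and $c>0$. Theorem 1 turns the question around: it fixes the *eigenvalue* and shows that the ball has the least perimeter. The volume estimate looks like a side product, but it will settle the equality case.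

We use these textbook facts.

1. On a bounded Lipschitz set the minimum in (2.1) is attained, restrictions of functions in $C_c^\infty(\mathbb R^n)$ are dense in $H^1(\Omega)$, the trace $H^1(\Omega)\to L^2(\partial\Omega)$ is continuous, and the divergence theorem holds for vector fields that are $C^1$ up to the boundary.
2. If $\partial\Omega$ is $C^\infty$, a first eigenfunction lies in $C^\infty(\overline\Omega)$. If $\Omega$ is also connected, it can be taken positive in $\Omega$: $|u|$ is a minimizer too, hence a solution, and the strong maximum principle applies.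
3. Hopf's lemma; interior elliptic estimates; Sard's theorem; almost everywhere differentiability of convex and of Lipschitz functions.
4. The isoperimetric inequality, with its equality case (De Giorgi): among measurable sets of given De Giorgi perimeter, the volume is largest for balls and, up to null sets, only for balls.

**Lemma 2.** Let $\Omega$ be bounded Lipschitz and $u\in C^2(\overline\Omega)$, $u>0$ on $\overline\Omega$, with $\Delta u=\kappa^2u$ in $\Omega$ and $\partial_\nu u=au$ on $\partial\Omega$. Then $\lambda(\alpha,\Omega)=-\kappa^2$.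

*Proof.* Put $w=\log u$. Then $\Delta w+|\nabla w|^2=\kappa^2$ and $\partial_\nu w=a$. For $v\in C^1(\overline\Omega)$ we have $a\int_{\partial\Omega}v^2=\int_\Omega\operatorname{div}(v^2\nabla w)$, so
$$\int_\Omega|\nabla v|^2-a\int_{\partial\Omega}v^2=\int_\Omega\bigl(|\nabla v-v\nabla w|^2-v^2(|\nabla w|^2+\Delta w)\bigr)\ge-\kappa^2\int_\Omega v^2,$$
with equality for $v=u$. By density this holds on $H^1(\Omega)$. $\square$

**Lemma 3.** For every bounded Lipschitz $\Omega$, $\lambda(\alpha,\Omega)<-a^2$.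

*Proof.* Let $|e|=1$ and $v=e^{a\,e\cdot x}$. Then $\int_\Omega|\nabla v|^2=a^2\int_\Omega v^2$, and $\int_{\partial\Omega}v^2\,e\cdot\nu=\int_\Omega\operatorname{div}(v^2e)=2a\int_\Omega v^2$. Since $\int_{\partial\Omega}e\cdot\nu=0$, the function $e\cdot\nu\le1$ is not a.e. equal to $1$, so $\int_{\partial\Omega}v^2>2a\int_\Omega v^2$. The quotient of $v$ is therefore less than $a^2-2a^2$. $\square$

**Lemma 4 (logarithm).** Let $\Omega$ be bounded, open, *connected*, with $C^\infty$ boundary, and $\lambda(\alpha,\Omega)=-\kappa^2$ with $\kappa>a$. The first eigenfunction $u$ is positive on $\overline\Omega$, and $w=\log u\in C^\infty(\overline\Omega)$ satisfies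
$$\Delta w=\kappa^2-|\nabla w|^2\ \text{ in }\Omega,\qquad \partial_\nu w=a\ \text{ on }\partial\Omega. \tag{2.3}$$

*Proof.* By fact 2, $u\in C^\infty(\overline\Omega)$ and $u>0$ in $\Omega$. At a boundary zero, Hopf's lemma for $\Delta u-\kappa^2u=0$ would give $\partial_\nu u<0$, but there $\partial_\nu u=au=0$. The formulas follow from $\nabla w=\nabla u/u$ and $\Delta w=\Delta u/u-|\nabla w|^2$. $\square$

So $w=\log u$ is a function of the kind studied in Section 1. The equation says that $\Delta w$ depends only on the slope: with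
$$\rho(s)=\kappa^2-s^2,\qquad \operatorname{tr}\bigl(D^2\psi(p)\bigr)^{-1}=\Delta w(x(p))=\rho(|p|)\quad(p\in\mathcal G). \tag{2.4}$$
Note $\rho>0$ on $[0,a]$ because $\kappa>a$.

## 3. Balls: a Riccati equation

For $\kappa>0$ let $v(r)=\Gamma(\tfrac n2)\sum_{j\ge0}\frac{(\kappa r/2)^{2j}}{j!\,\Gamma(j+n/2)}$. Since $\Delta|x|^{2j}=4j(j+\frac n2-1)|x|^{2j-2}$, this is the radial solution of $\Delta v=\kappa^2v$ with $v(0)=1$. All coefficients are positive, so $v>0$, and $v'(r)/r$ is a positive power series in $r^2$. Put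
$$g=\frac{v'}{v},\qquad k=\frac gr .$$
Then $g$ is smooth on $[0,\infty)$, and $k$ is smooth, even and positive. For $n=3$, $v=\frac{\sinh\kappa r}{\kappa r}$ and $g=\kappa\coth\kappa r-\frac1r$.

From $v''+\frac Nrv'=\kappa^2v$ we get the equation for $g$, and then the one for $k$ from $rk'=g'-k$:
$$g'+\tfrac Nrg+g^2=\kappa^2,\qquad rk'=E:=\kappa^2-nk-r^2k^2,\qquad k(0)=g'(0)=\tfrac{\kappa^2}n. \tag{3.1}$$

**(a) $g'>0$ on $[0,\infty)$, and $g$ increases from $0$ to $\kappa$.** We have $g'(0)>0$. At a first zero $r_1$ of $g'$ we would have $g''(r_1)\le0$; but differentiating (3.1) gives $g''(r_1)=Ng(r_1)/r_1^2>0$. So $g'>0$, and (3.1) gives $0<g<\kappa$ for $r>0$. Hence $g$ has a limit $g_\infty\in(0,\kappa]$, and $g'\to\kappa^2-g_\infty^2$, which must be $0$ since $g$ is bounded. So $g_\infty=\kappa$.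

**(b) $k'<0$ for $r>0$.** Write $k=\frac{\kappa^2}n+k_2r^2+O(r^4)$. The $r^2$-coefficients in $rk'=\kappa^2-nk-r^2k^2$ give $2k_2=-nk_2-\frac{\kappa^4}{n^2}$, so $k_2=-\frac{\kappa^4}{n^2(n+2)}<0$ and $E=rk'<0$ for small $r>0$. At a first zero $r_1>0$ of $E$ we would have $E'(r_1)\ge0$; but $k'(r_1)=0$ gives $E'(r_1)=-2r_1k(r_1)^2<0$.

**(c) The eigenvalue of a ball.** If $g(R)=a$, then $v(|x|)$ is positive on $\overline{B_R}$ with $\partial_\nu v=av$ on the boundary, so $\lambda(\alpha,B_R)=-\kappa^2$ by Lemma 2. Write $g=g_\kappa$. By scaling $g_\kappa(r)=\kappa g_1(\kappa r)$, so for $r>0$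
$$\partial_rg_\kappa>0,\qquad \partial_\kappa g_\kappa=g_1(\kappa r)+\kappa r\,g_1'(\kappa r)>0 .$$
For given $\kappa>a$, $g_\kappa$ increases from $0$ to $\kappa$, so $g_\kappa(R)=a$ has exactly one solution $R=R(\kappa)$. For given $R>0$, $\kappa\mapsto\kappa g_1(\kappa R)$ increases from $0$ to $\infty$, so there is exactly one $\kappa$, and $a=g_\kappa(R)<\kappa$. By the implicit function theorem, $\kappa\mapsto R(\kappa)$ is a $C^1$ strictly decreasing bijection of $(a,\infty)$ onto $(0,\infty)$. Consequently $R\mapsto\lambda(\alpha,B_R)$ is continuous, strictly increasing, and takes every value in $(-\infty,-a^2)$ exactly once. With Lemma 3, this proves the first two assertions of Theorem 1.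

**(d) The ball seen from slope space.** Fix $\kappa>a$, $R=R(\kappa)$, and let $\varphi=g^{-1}$ on $[0,a]$: smooth, $\varphi(0)=0$, $\varphi(a)=R$. On $B_R$ take $w=\log v(|x|)$. Then $\nabla w=g(|x|)\frac x{|x|}$ for $x\ne0$, and $D^2w$ has the eigenvalue $g'$ in the radial direction and $k$ (with multiplicity $N$) in the tangential directions, all positive. So $w$ is strictly convex,
$$\mathcal G=B_a,\qquad \Gamma=B_R,\qquad x(p)=\varphi(|p|)\frac p{|p|}\quad(p\neq 0).$$
For $s=g(r)\in(0,a]$ we have $\frac{\varphi}{s}=\frac1k$, and (3.1) reads $g'=\rho-Nk$, $rk'=\rho-nk$. Hence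
$$\rho\frac\varphi s-N=\frac{g'}k>0,\qquad n-\rho\frac\varphi s=-\frac{rk'}k>0,\qquad \varphi'=\frac1{\rho-Ns/\varphi}. \tag{3.2}$$

## 4. Shells, two balls, and parallel surfaces of a fat torus

**Constants are not enough.** The constant function and the isoperimetric inequality give $\lambda(\alpha,\Omega)\le-aP(\Omega)/|\Omega|\le-aP(B)/|B|$ when $P(B)=P(\Omega)$. But $\lambda(\alpha,B)<-aP(B)/|B|$, since a constant does not satisfy the boundary condition and so is not a minimizer on $B$. This gives an upper bound in the wrong place.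

**Two disjoint balls.** Let $\Omega$ be the union of balls of radii $r_1\ge r_2$ with disjoint closures. Then $\lambda(\alpha,\Omega)$ is the smaller of the two eigenvalues, which is $\lambda(\alpha,B_{r_2})$ by 3(c). The ball of perimeter $P(\Omega)$ has radius $>r_1\ge r_2$, hence a larger eigenvalue.

**A ball with a hole.** Let $A=B_{R_2}\setminus\overline H$ with $H$ nonempty, open, Lipschitz and $\overline H\subset B_{R_2}$. Let $v$ be the eigenfunction of $B_{R_2}$, with eigenvalue $-\kappa^2$. Since $\int_{B_{R_2}}(|\nabla v|^2+\kappa^2v^2)=a\int_{\partial B_{R_2}}v^2$,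
$$\int_A(|\nabla v|^2+\kappa^2v^2)-a\int_{\partial A}v^2=-\int_H(|\nabla v|^2+\kappa^2v^2)-a\int_{\partial H}v^2<0 .$$
So $\lambda(\alpha,A)<\lambda(\alpha,B_{R_2})$, while $P(A)>P(B_{R_2})$: again the ball of equal perimeter wins, by monotonicity.

**Transplanting along parallel surfaces.** For general $\Omega$ a natural attempt is this. Let $P(\Omega)=P(B_{R_0})$, $\lambda(\alpha,B_{R_0})=-\kappa_0^2$, with $v$ the radial eigenfunction of $B_{R_0}$, and let $d(x)=\operatorname{dist}(x,\partial\Omega)$. Use the trial function $v(R_0-d(x))$. Since $|\nabla d|=1$ a.e., the coarea formula with $P_t=\mathcal H^{n-1}(\{x\in\Omega:d(x)=t\})$ turns the desired inequality (quotient $\le-\kappa_0^2$) into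
$$\int_0^{\max d}\bigl(v'^2+\kappa_0^2v^2\bigr)(R_0-t)\,P_t\,dt\ \le\ a\,v(R_0)^2P(\Omega).$$
On the ball this is an equality with $P_t=\sigma(R_0-t)^N$ and $0<t<R_0$. So for a domain with $\max d\le R_0$ we would be done if
$$P_t\le\sigma(R_0-t)^N\quad\text{for a.e. } t. \tag{4.1}$$
This is where the attempt stops: (4.1) is false in general, even without holes. Take $n=3$ and the solid torus of tube radius $\varrho$ around a circle of radius $b>\varrho$. A point at distance $r$ from the core circle has $d=\varrho-r$, so $\{d=t\}$ is the torus surface of tube radius $\varrho-t$, and $P_t=4\pi^2b(\varrho-t)=P(\Omega)\bigl(1-\frac t\varrho\bigr)$. Here $4\pi R_0^2=4\pi^2b\varrho$, that is, $R_0^2=\pi b\varrho>\varrho^2$, so $\max d=\varrho<R_0$. The right side of (4.1) is $P(\Omega)\bigl(1-\frac{2t}{R_0}+\frac{t^2}{R_0^2}\bigr)$. If $\varrho<b<\frac4\pi\varrho$, then $R_0<2\varrho$, so $\frac1\varrho<\frac2{R_0}$, and (4.1) fails for all small $t>0$.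

Parallel surfaces thus retain too much of the shape of $\Omega$. The spheres $\partial B_s$ in the space of slopes do not have this defect.

## 5. The Hessian in slope variables, and why its determinant must be split

From here until the end of Section 8, $\Omega$ is a bounded connected open set with $C^\infty$ boundary, $\lambda(\alpha,\Omega)=-\kappa^2$ (so $\kappa>a$ by Lemma 3), $R=R(\kappa)$, and $w,\psi,\mathcal G,\Gamma$ are as in Lemma 4 and Section 1.

The constraint (2.4) and the arithmetic–geometric mean inequality on the *whole* matrix give $\det D^2\psi\ge(n/\rho)^n$, hence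
$$|\Omega|\ge|\Gamma|=\int_{\mathcal G}\det D^2\psi\,dp\ge\int_{B_a}\Bigl(\frac n{\rho(|p|)}\Bigr)^ndp .$$
This is true, but it is not sharp on balls. Equality would need all eigenvalues of $D^2w$ to agree, while on a ball they are $g'$ and $k$, and $g'-k=rk'<0$ for $r>0$ by 3(b). Also, it bounds volume and says nothing about perimeter. The ball has one radial and $N$ equal tangential eigenvalues, so only the tangential block should be averaged.

**Definition.** For $p\in\mathcal G\setminus\{0\}$ let $D(p)$ be the determinant of the quadratic form $D^2\psi(p)$ restricted to $p^\perp$.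

On a ball, by 3(d), $D(p)=(\varphi/s)^N=k^{-N}$ with $s=|p|$.

**Lemma 5 (pointwise inequality).** Let $p\in\mathcal G$, $|p|=s\in(0,a)$, $\rho=\rho(s)$. Then
$$D(p)>d_s:=\Bigl(\frac N\rho\Bigr)^N,\qquad \det D^2\psi(p)\ge G_s(D(p)),\qquad G_s(D):=\frac{D}{\rho-ND^{-1/N}}\quad(D>d_s). \tag{5.1}$$

*Proof.* In an orthonormal frame adapted to $p^\perp\oplus\mathbb Rp$ write $D^2\psi=\begin{pmatrix}T&b\\b^t&c\end{pmatrix}$. Then $T>0$, $D=\det T$, the Schur complement $\tilde c=c-T^{-1}b\cdot b$ is positive, and $\det D^2\psi=D\tilde c$. The diagonal blocks of the inverse are $T^{-1}+\tilde c^{-1}T^{-1}b\,b^tT^{-1}$ and $\tilde c^{-1}$, so (2.4) reads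
$$\operatorname{tr}T^{-1}+\frac{1+|T^{-1}b|^2}{\tilde c}=\rho .$$
Hence $\operatorname{tr}T^{-1}<\rho$. The arithmetic–geometric mean inequality for the $N$ eigenvalues of $T^{-1}$ gives $\operatorname{tr}T^{-1}\ge ND^{-1/N}$. So $ND^{-1/N}<\rho$, that is, $D>d_s$, and
$$\det D^2\psi=D\tilde c=\frac{D(1+|T^{-1}b|^2)}{\rho-\operatorname{tr}T^{-1}}\ge\frac D{\rho-ND^{-1/N}}.\qquad\square$$

We shall average (5.1) over $\partial B_s$, so we need convexity, and later monotonicity. $G_s$ has both only on part of its domain.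

**Lemma 6.** Put $z=\rho D^{1/N}$, which increases with $D$ and exceeds $N$ on $D>d_s$. Then
$$G_s'(D)=\frac1\rho\,\frac{z(z-n)}{(z-N)^2}. \tag{5.2}$$
$G_s$ is decreasing and convex on $\{N<z\le n\}$ and has its global minimum at $z=n$. Let $\tilde G_s=G_s$ for $z\le n$ and $\tilde G_s=\min G_s$ for $z\ge n$. Then $\tilde G_s\in C^1(d_s,\infty)$ is convex and nonincreasing, and $0<\tilde G_s\le G_s$.

*Proof.* With $D=y^N$, $z=\rho y$, we have $G_s=\frac{y^n}{\rho y-N}$, and
$$\frac{dG_s}{dy}=\frac{ny^N(\rho y-N)-\rho y^n}{(\rho y-N)^2}=\frac{Ny^N(\rho y-n)}{(\rho y-N)^2}.$$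
Dividing by $\frac{dD}{dy}=Ny^{N-1}$ gives (5.2). The sign of $G_s'$ is that of $z-n$. Moreover
$$\frac{d}{dz}\frac{z(z-n)}{(z-N)^2}=\frac{(2z-n)(z-N)-2z(z-n)}{(z-N)^3}=\frac{N(N+1)-(N-1)z}{(z-N)^3},$$
and for $N<z\le N+1$ the last numerator is at least $N(N+1)-(N-1)(N+1)=N+1>0$. So $G_s'$ increases there. Since $G_s'=0$ at $z=n$, the pieces of $\tilde G_s$ fit in $C^1$. $\square$

For instance, if $n=2$ then $G_s(D)=\frac{D^2}{\rho D-1}$ on $D>\frac1\rho$, with minimum $\frac4{\rho^2}$ at $D=\frac2\rho$.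

**Lemma 7 (the ball lies in the good range).** For $s\in(0,a]$ let $D_0(s)=(\varphi(s)/s)^N$, and let $F_0(s)=\sigma s\,\varphi(s)^N$ on $[0,a]$. Then $D_0(s)$ lies in $\{N<z<n\}$, so that $\tilde G_s=G_s$ and $\tilde G_s'=G_s'$ at $D_0(s)$. Further, with $|\partial B_s|=\sigma s^N$,
$$D_0(s)=\frac{F_0(s)}{s|\partial B_s|},\qquad F_0'=\rho\,|\partial B_s|\,\tilde G_s(D_0(s)),\qquad \int_0^a\frac{F_0'}\rho\,ds=|B_R| . \tag{5.3}$$

*Proof.* Here $z=\rho\varphi/s$, so the range is (3.2). The first identity is the definition. By (3.2), $\varphi'=\frac{\varphi}{\rho\varphi-Ns}$, so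
$$F_0'=\sigma\varphi^N+\sigma Ns\varphi^{N-1}\varphi'=\sigma\varphi^N\Bigl(1+\frac{Ns}{\rho\varphi-Ns}\Bigr)=\frac{\sigma\rho\varphi^n}{\rho\varphi-Ns}=\rho\,\sigma\varphi^N\varphi' .$$
With $y=\varphi/s$, $\rho\sigma s^NG_s(D_0)=\rho\sigma s^N\frac{y^n}{\rho y-N}=\frac{\sigma\rho\varphi^n}{\rho\varphi-Ns}$, the same quantity. Finally $\int_0^aF_0'/\rho\,ds=\int_0^a\sigma\varphi^N\varphi'ds=\frac{\sigma R^n}n=|B_R|$. $\square$

## 6. A flux inequality that brings in the perimeter

For $s\in(0,a)$ put
$$\mu(s)=\int_{\partial B_s\cap\mathcal G}D\,d\mathcal H^{n-1},\qquad V(s)=\int_{\partial B_s\cap\mathcal G}\det D^2\psi\,d\mathcal H^{n-1}. \tag{6.1}$$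
In polar coordinates $|\Gamma|=\int_0^aV\,ds$. The surface $x(\partial B_s\cap\mathcal G)$ is a piece of $\{|\nabla w|=s\}$ whose vector area element is $\operatorname{cof}(D^2\psi)\frac p{|p|}\,d\mathcal H^{n-1}$; its scalar product with $\frac p{|p|}$ is $D\,d\mathcal H^{n-1}$. So $s\mu(s)$ is the flux of $\nabla w$ through this piece. The next statement reads like the divergence theorem on $\{|\nabla w|>s\}$.

**Proposition 8.** $\rho V\in L^1(0,a)$ with $\int_0^a\rho V\,ds\le aP(\Omega)$, and
$$aP(\Omega)\ \ge\ \int_s^a\rho V\,dr+s\,\mu(s)\qquad\text{for a.e. }s\in(0,a). \tag{6.2}$$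

One cannot simply integrate $\Delta w$ over $\Omega$ and discard what lies outside $\Gamma$, because $\Delta w=\kappa^2-|\nabla w|^2$ has no sign there. We replace $w$ by a convex function that agrees with it on $\Gamma$.

**Step 1: a convex substitute for $w$.** Let $W(x)=\max_{|p|\le a}(p\cdot x-\psi(p))$, $x\in\mathbb R^n$. It is convex and $a$-Lipschitz. By (1.2), $W\le w$ on $\overline\Omega$. If $x=x(p)\in\Gamma$, then $W(x)\ge p\cdot x-\psi(p)=w(x)$; so $W=w$ on $\Gamma$. Let $W_\delta$ be standard mollifications of $W$: smooth, convex, with $|\nabla W_\delta|\le a$.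

**Step 2: weighted flux.** The purpose is to get an inequality with a free weight. Let $\eta\in C^\infty(\mathbb R)$ satisfy $0\le\eta\le1$ and $\eta'\ge0$ on $[0,a^2]$; only the values on $[0,a^2]$ matter. Let $X_\delta=\eta(|\nabla W_\delta|^2)\nabla W_\delta$. Then $|X_\delta|\le a$ and
$$\operatorname{div}X_\delta=\eta\,\Delta W_\delta+2\eta'\,D^2W_\delta(\nabla W_\delta,\nabla W_\delta)\ge0 .$$
For each compact $K\subset\Gamma$,
$$aP(\Omega)\ge\int_{\partial\Omega}X_\delta\cdot\nu=\int_\Omega\operatorname{div}X_\delta\ge\int_K\operatorname{div}X_\delta .$$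
Since $W=w$ is smooth on the open set $\Gamma\supset K$, $W_\delta\to w$ in $C^2(K)$. Let $\delta\to0$. The limiting integrand is nonnegative because $D^2w>0$ on $\Gamma$, so letting $K\uparrow\Gamma$ gives
$$aP(\Omega)\ge\int_\Gamma\bigl[\eta(|\nabla w|^2)\Delta w+2\eta'(|\nabla w|^2)D^2w(\nabla w,\nabla w)\bigr]dx .$$

**Step 3: pass to slopes.** Substitute $x=x(p)$, $dx=\det D^2\psi\,dp$. Then $\Delta w=\rho(|p|)$, and $D^2w(\nabla w,\nabla w)=(D^2\psi)^{-1}p\cdot p$. By the cofactor formula $\det D^2\psi\,(D^2\psi)^{-1}p\cdot p=|p|^2D(p)$: in the frame of Lemma 5 this is $|p|^2$ times the cofactor of the last diagonal entry. In polar coordinates,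
$$aP(\Omega)\ge\int_0^a\bigl[\eta(s^2)\rho(s)V(s)+2s^2\eta'(s^2)\mu(s)\bigr]ds. \tag{6.3}$$
The choice $\eta\equiv1$ gives $\int_0^a\rho V\le aP(\Omega)$. The choice $\eta(y)=y/a^2$ on $[0,a^2]$ gives $s^2\mu\in L^1(0,a)$.

**Step 4: concentrate the weight at one slope.** Fix $s\in(0,a)$ and $h\in(0,a^2-s^2)$, and let $\eta(y)=0$ for $y\le s^2$, $\eta(y)=(y-s^2)/h$ on $[s^2,s^2+h]$, $\eta=1$ beyond. Its mollifications $\eta_\varepsilon$ are smooth and nondecreasing, with values in $[0,1]$ and $0\le\eta_\varepsilon'\le\frac1h$; $\eta_\varepsilon\to\eta$ uniformly and $\eta_\varepsilon'\to\eta'$ except at two points. By dominated convergence, with majorants $\rho V$ and $\frac2hr^2\mu$ (integrable by Step 3), (6.3) holds for $\eta$. In the second term put $y=r^2$, so $2r^2dr=\sqrt y\,dy$: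
$$aP(\Omega)\ge\int_0^a\eta(r^2)\rho V\,dr+\frac1h\int_{s^2}^{s^2+h}\sqrt y\,\mu(\sqrt y)\,dy .$$
The function $\sqrt y\,\mu(\sqrt y)$ is integrable on $(0,a^2)$, since its integral is $\int_0^a2r^2\mu\,dr$. Let $h\to0$: the first term tends to $\int_s^a\rho V\,dr$, and by Lebesgue's differentiation theorem the second tends to $s\mu(s)$ for a.e. $s$. This is (6.2). $\square$

Define
$$F(s)=aP(\Omega)-\int_s^a\rho V\,dr,\qquad s\in[0,a].$$
By Proposition 8, $F$ is absolutely continuous and
$$F(a)=aP(\Omega),\qquad F(0)\ge0,\qquad F'=\rho V\ \text{a.e.},\qquad F(s)\ge s\mu(s)\ \text{a.e.} \tag{6.4}$$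
If $\Omega=B_R$, then $V=\sigma s^N(\varphi/s)^N\varphi'=\sigma\varphi^N\varphi'$ and $\rho V=F_0'$. As $F_0(a)=a\sigma R^N=aP(B_R)$, in this case $F=F_0$, and $s\mu(s)=s\sigma s^ND_0=F_0(s)$: equality throughout. So $F_0$ is the function $F$ of the ball.

## 7. A differential inequality, and comparison of perimeters

**Step 1: average over spheres.** The purpose is an inequality for $F$ alone. For a.e. $s\in(0,a)$ we have $\mathcal H^{n-1}(\partial B_s\setminus\mathcal G)=0$ (Lemma 1(ii) in polar coordinates), $\mu(s)<\infty$, and (6.4). For such $s$ put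
$$\bar D(s)=\frac{F(s)}{s|\partial B_s|},\qquad\text{so that}\qquad d_s<\frac{\mu(s)}{|\partial B_s|}\le\bar D(s).$$
The first inequality holds because $D>d_s$ on $\mathcal G$, the second by $F\ge s\mu$. By Lemma 5, $\det D^2\psi\ge G_s(D)\ge\tilde G_s(D)$. Jensen's inequality for the convex $\tilde G_s$, then its monotonicity, give
$$V(s)\ge|\partial B_s|\,\tilde G_s\Bigl(\frac{\mu(s)}{|\partial B_s|}\Bigr)\ge|\partial B_s|\,\tilde G_s(\bar D(s)),\qquad F'(s)\ge\rho\,|\partial B_s|\,\tilde G_s(\bar D(s)). \tag{7.1}$$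
By (5.3), $F_0$ satisfies the second relation with equality, with $D_0=\frac{F_0}{s|\partial B_s|}$ in place of $\bar D$.

**Step 2: compare.** The right side of (7.1) is nonincreasing in $F$: when $F$ is behind $F_0$, it grows at least as fast. Precisely, at a.e. $s$ with $F(s)<F_0(s)$ we have $\bar D<D_0$, hence $F'\ge\rho|\partial B_s|\tilde G_s(D_0)=F_0'$. So the absolutely continuous function $(F_0-F)^+$ has derivative $\le0$ a.e. It vanishes at $s=0$, since $F_0(0)=0\le F(0)$. It is nonnegative, hence identically $0$. Thus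
$$F\ge F_0\ \text{ on }[0,a],\qquad aP(\Omega)=F(a)\ge F_0(a)=a\sigma R^N=aP(B_R). \tag{7.2}$$
This is the first half of (2.2) for smooth connected $\Omega$.

## 8. The volume estimate

Lipschitz sets will be reached by approximation, and limits lose strict inequalities. What survives is a quantitative statement: if the perimeter is nearly minimal, the volume is at least nearly $|B_R|$.

**Step 1: linearize at the ball.** Let $f=F-F_0\ge0$. Since $\bar D-D_0=\frac f{s|\partial B_s|}$, convexity and Lemma 7 give $\tilde G_s(\bar D)\ge\tilde G_s(D_0)+G_s'(D_0)\frac f{s|\partial B_s|}$. Put $\ell(s)=-\frac\rho sG_s'(D_0(s))$, which is $\ge0$. Then by (7.1) and (5.3), a.e.,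
$$f'\ge-\ell f,\qquad V\ge\frac{F_0'}\rho-\frac\ell\rho f. \tag{8.1}$$

**Step 2: $\ell$ is integrable.** With $s=g(r)=rk$ and $z=\rho/k$, (3.2) gives $z-n=rk'/k$ and $z-N=g'/k$. By (5.2),
$$\ell=-\frac1s\,\frac{z(z-n)}{(z-N)^2}=-\frac1{rk}\cdot\frac{\rho\,r\,k'}{g'^2}=-\frac{\rho\,k'}{k\,g'^2},$$
which is continuous in $r\in[0,R]$, so $\ell$ extends continuously to $[0,a]$. With $ds=g'dr$,
$$\Lambda(\kappa):=\int_0^a\ell\,ds=\int_0^{R(\kappa)}\frac{(\kappa^2-g_\kappa^2)(-k_\kappa')}{k_\kappa\,g_\kappa'}\,dr<\infty . \tag{8.2}$$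
Since $g_\kappa(r)=\kappa g_1(\kappa r)$ and $k_\kappa(r)=\kappa^2k_1(\kappa r)$, the integrand is continuous in $(\kappa,r)$, $r\ge0$. As $R(\kappa)$ is continuous, so is $\Lambda$.

**Step 3: integrate.** By (8.1), $\frac{d}{ds}\bigl(f\,e^{-\int_s^a\ell}\bigr)=(f'+\ell f)e^{-\int_s^a\ell}\ge0$ a.e., so $f(s)\le f(a)e^{\int_s^a\ell}$. Using (5.3) and $\rho\ge\kappa^2-a^2$ on $[0,a]$,
$$|\Omega|\ge|\Gamma|=\int_0^aV\,ds\ge|B_R|-\frac{f(a)}{\kappa^2-a^2}\int_0^a\ell\,e^{\int_s^a\ell}ds=|B_R|-\frac{f(a)\,(e^{\Lambda}-1)}{\kappa^2-a^2}. \tag{8.3}$$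
Since $f(a)=a\bigl(P(\Omega)-P(B_R)\bigr)$, this is the second half of (2.2) with
$$C(\kappa)=\frac{a\,(e^{\Lambda(\kappa)}-1)}{\kappa^2-a^2}, \tag{8.4}$$
continuous on $(a,\infty)$ and $\ge0$. We record the outcome of Sections 5–8.

**Proposition 9.** If $\Omega$ is bounded, open, connected, with $C^\infty$ boundary, $\lambda(\alpha,\Omega)=-\kappa^2$ and $R=R(\kappa)$, then (2.2) holds.

## 9. Smooth approximation of Lipschitz sets

Let $\Omega$ be bounded with Lipschitz boundary. Center coordinates at a boundary point so that the Lipschitz function vanishes at $0$, choose the height $h$ first and then the radius $r$ small. By compactness of $\partial\Omega$ there are finitely many cylinders $Z_i=\{|x'|<r_i,|x_n|<h_i\}$ (in Cartesian coordinates depending on $i$) covering $\partial\Omega$, and functions $\gamma_i$ on $\{|x'|<2r_i\}$ with Lipschitz constant $\le L$ and $|\gamma_i|<h_i/2$, such that $\Omega=\{x_n>\gamma_i(x')\}$ in the doubled cylinder $\{|x'|<2r_i,|x_n|<2h_i\}$.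

**Lemma A.** There are bounded open sets $\Omega_j$ with $C^\infty$ boundary, numbers $\varepsilon_j\downarrow0$ and smooth functions $\gamma_{i,j}$ on $\{|x'|<r_i\}$ with $|\nabla\gamma_{i,j}|\le L$ such that, for $j$ large, $\Omega_j\cap Z_i=\{x\in Z_i:x_n>\gamma_{i,j}(x')\}$, $\Omega_j=\Omega$ off $\bigcup Z_i$, $\partial\Omega_j\subset\bigcup Z_i$, $|\gamma_{i,j}-\gamma_i|\le(1+L)\varepsilon_j$, and $\nabla\gamma_{i,j}\to\nabla\gamma_i$ a.e. Moreover $\{x\in\Omega:\operatorname{dist}(x,\partial\Omega)\ge\varepsilon_j\}\subset\Omega_j$.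

*Proof.* **Step 1: definition.** Let $\zeta$ be a smooth radial function, positive exactly on the open unit ball, $\int\zeta=1$, $\zeta_\varepsilon=\varepsilon^{-n}\zeta(\cdot/\varepsilon)$. Put $\chi_\varepsilon=1_\Omega*\zeta_\varepsilon\in C^\infty$ and $\Omega_\varepsilon=\{\chi_\varepsilon>\frac12\}$. If $x\in\Omega$ and $\operatorname{dist}(x,\partial\Omega)\ge\varepsilon$, then $\chi_\varepsilon(x)=1$; this is the last assertion. Let $\varepsilon$ be smaller than all $r_i,h_i$ and than the distance of $\partial\Omega$ to the complement of $\bigcup Z_i$, with $(1+L)\varepsilon<h_i/4$ for all $i$. If $x\notin\bigcup Z_i$, the ball $B_\varepsilon(x)$ does not meet $\partial\Omega$, so $\chi_\varepsilon(x)=1_\Omega(x)\in\{0,1\}$. By continuity $\chi_\varepsilon\ne\frac12$ near $x$, so $x\notin\partial\Omega_\varepsilon$.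

**Step 2: derivatives in a cylinder.** For $x\in Z_i$ the ball $B_\varepsilon(x)$ lies in the doubled cylinder. Hence
$$\chi_\varepsilon(x)=\int H\bigl(z',x_n-\gamma_i(x'-z')\bigr)dz',\qquad H(z',t)=\int_{-\infty}^t\zeta_\varepsilon(z',\tau)\,d\tau .$$
Differentiating under the integral ($\gamma_i$ is Lipschitz, so differentiable a.e.) and putting $y'=x'-z'$,
$$\partial_n\chi_\varepsilon(x)=\int\zeta_\varepsilon\bigl(x-(y',\gamma_i(y'))\bigr)dy'\ge0,\qquad \nabla'\chi_\varepsilon(x)=-\int\zeta_\varepsilon\bigl(x-(y',\gamma_i(y'))\bigr)\nabla\gamma_i(y')\,dy'.$$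

**Step 3: the level $\frac12$ is crossed transversally.** *Claim:* if $x\in Z_i$ and $\chi_\varepsilon(x)=\frac12$, then $\partial_n\chi_\varepsilon(x)\ge c/\varepsilon$ with $c=c(n,L,\zeta)>0$. Put $q(y')=\bigl(\gamma_i(x'+\varepsilon y')-x_n\bigr)/\varepsilon$ for $|y'|\le1$. Then $q$ is $L$-Lipschitz, and by scaling and radial symmetry of $\zeta$,
$$m(q):=\int_{\{|y'|<1,\ y_n>q(y')\}}\zeta\,dy=\chi_\varepsilon(x)=\tfrac12,\qquad J(q):=\int_{|y'|<1}\zeta(y',q(y'))\,dy'=\varepsilon\,\partial_n\chi_\varepsilon(x).$$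
Let $\mathcal F$ be the set of $L$-Lipschitz $q$ on $\{|y'|\le1\}$ with $m(q)=\frac12$; it contains $q=0$. If $|q(0)|>1+L$, then $|q|>1$ throughout with constant sign and $m(q)\in\{0,1\}$. So $\mathcal F$ is bounded and equicontinuous. Since $m$ is continuous under uniform convergence, $\mathcal F$ is compact (Arzelà–Ascoli). $J$ is also continuous, so it attains its minimum $c$ on $\mathcal F$. If $J(q)=0$, then $\zeta(y',q(y'))=0$ for all $|y'|<1$, so $|q(y')|\ge\sqrt{1-|y'|^2}>0$. Then $q$ has constant sign on the open ball, and $m(q)\in\{0,1\}$, a contradiction. So $c>0$.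

**Step 4: graphs.** In $Z_i$, $\chi_\varepsilon(x)=1$ if $x_n>\gamma_i(x')+(1+L)\varepsilon$: for $|y-x|<\varepsilon$ we have $y_n>x_n-\varepsilon>\gamma_i(x')+L\varepsilon\ge\gamma_i(y')$. Similarly $\chi_\varepsilon(x)=0$ if $x_n<\gamma_i(x')-(1+L)\varepsilon$. Since $|\gamma_i|+(1+L)\varepsilon<\frac34h_i$, for each $|x'|<r_i$ the nondecreasing function $\chi_\varepsilon(x',\cdot)$ goes from $0$ to $1$ on $(-h_i,h_i)$. By the claim it takes the value $\frac12$ exactly once, at a point $\gamma_{i,\varepsilon}(x')$ with $|\gamma_{i,\varepsilon}-\gamma_i|\le(1+L)\varepsilon$. By the implicit function theorem $\gamma_{i,\varepsilon}$ is smooth, and $\Omega_\varepsilon\cap Z_i=\{x_n>\gamma_{i,\varepsilon}(x')\}$. With Step 1, $\partial\Omega_\varepsilon$ is $C^\infty$.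

**Step 5: gradients.** By Step 2, $\nabla\gamma_{i,\varepsilon}=-\nabla'\chi_\varepsilon/\partial_n\chi_\varepsilon$ is a weighted mean of $\nabla\gamma_i$ over $|y'-x'|<\varepsilon$, so $|\nabla\gamma_{i,\varepsilon}|\le L$. At Lebesgue points $x'$ of $\nabla\gamma_i$, the claim gives
$$|\nabla\gamma_{i,\varepsilon}(x')-\nabla\gamma_i(x')|\le\frac\varepsilon c\,\|\zeta\|_\infty\,\varepsilon^{-n}\int_{|y'-x'|<\varepsilon}|\nabla\gamma_i(y')-\nabla\gamma_i(x')|\,dy'\to0,$$
because $\varepsilon\cdot\varepsilon^{-n}=\varepsilon^{-N}$ is the right normalization in $\mathbb R^N$. Take $\varepsilon=\varepsilon_j\downarrow0$ and $\Omega_j=\Omega_{\varepsilon_j}$. $\square$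

**Lemma B.** $|\Omega_j|\to|\Omega|$, $P(\Omega_j)\to P(\Omega)$, $\lambda(\alpha,\Omega_j)\to\lambda(\alpha,\Omega)$.

*Proof.* **Step 1: volume and perimeter.** $\Omega\triangle\Omega_j\subset\bigcup_i\{x\in Z_i:|x_n-\gamma_i(x')|\le(1+L)\varepsilon_j\}$, so $|\Omega\triangle\Omega_j|\to0$. Let $0\le\theta_i\in C_c^\infty(Z_i)$ with $\sum\theta_i=1$ in a neighborhood of $\partial\Omega$. For $j$ large this neighborhood contains $\partial\Omega_j$, whose points have distance $\le(1+L)\varepsilon_j$ from $\partial\Omega$. Put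
$$\beta_{i,j}(x')=\theta_i(x',\gamma_{i,j})\sqrt{1+|\nabla\gamma_{i,j}|^2},\qquad \beta_i(x')=\theta_i(x',\gamma_i)\sqrt{1+|\nabla\gamma_i|^2}.$$
These are uniformly bounded, supported in $\{|x'|\le r_i'\}$ for some $r_i'<r_i$, and $\beta_{i,j}\to\beta_i$ a.e. For $v\in C(\mathbb R^n)$, dominated convergence gives
$$\int_{\partial\Omega_j}v=\sum_i\int v(x',\gamma_{i,j})\beta_{i,j}\,dx'\ \to\ \sum_i\int v(x',\gamma_i)\beta_i\,dx'=\int_{\partial\Omega}v. \tag{9.1}$$
With $v=1$: $P(\Omega_j)\to P(\Omega)$.

**Step 2: upper bound for the limit.** For $v\in C_c^\infty(\mathbb R^n)$ with $v|_\Omega\ne0$ the Rayleigh quotients on $\Omega_j$ converge to that on $\Omega$, by (9.1) and $|\Omega\triangle\Omega_j|\to0$. By density of such restrictions and continuity of the trace, $\limsup\lambda(\alpha,\Omega_j)\le\lambda(\alpha,\Omega)$.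

**Step 3: estimates uniform in $j$.** These prevent mass from hiding near the moving boundary. Let $t_0=\min_ih_i/8$ and $j$ large, so that $|\gamma_{i,j}|<\frac34h_i$. Then $(x',\gamma_{i,j}(x')+s)\in\Omega_j\cap Z_i$ for $|x'|<r_i$, $0<s\le t_0$. For $v\in C^1(\overline{\Omega_j})$, by Cauchy–Schwarz,
$$|v(x',\gamma_{i,j}+s)-v(x',\gamma_{i,j})|^2\le s\int_0^s|\partial_nv(x',\gamma_{i,j}+\tau)|^2d\tau ,$$
and integrating over $|x'|<r_i$,
$$\int|v(x',\gamma_{i,j}+s)-v(x',\gamma_{i,j})|^2dx'\le s\int_{\Omega_j}|\nabla v|^2\qquad(0<s\le t_0). \tag{9.2}$$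
Hence $\int v(x',\gamma_{i,j})^2dx'\le2\int v(x',\gamma_{i,j}+s)^2dx'+2s\int_{\Omega_j}|\nabla v|^2$. Averaging over $s\in(0,t)$, $t\le t_0$,
$$\int v(x',\gamma_{i,j})^2dx'\le\frac2t\int_{\Omega_j}v^2+t\int_{\Omega_j}|\nabla v|^2. \tag{9.3}$$
Since $\partial\Omega_j\subset\bigcup Z_i$, multiplying by $\sqrt{1+L^2}$ and summing over $i$ gives the first of the estimates
$$\int_{\partial\Omega_j}v^2\le C\Bigl(\frac1t\int_{\Omega_j}v^2+t\int_{\Omega_j}|\nabla v|^2\Bigr),\qquad \int_0^t\!\!\int|v(x',\gamma_{i,j}+s)|^2dx'\,ds\le Ct\,\|v\|^2_{H^1(\Omega_j)} \tag{9.4}$$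
for $0<t\le t_0$, with $C$ independent of $j$ and $t$. The second follows by integrating $\int v(x',\gamma_{i,j}+s)^2dx'\le2\int v(x',\gamma_{i,j})^2dx'+2s\int_{\Omega_j}|\nabla v|^2$ over $s\in(0,t)$ and using (9.3) with $t=t_0$.

On $\Omega$ with $\gamma_i$ in place of $\gamma_{i,j}$, (9.2) holds in the same way for $v\in C^1(\overline\Omega)$. It then holds for $v\in H^1(\Omega)\cap C(\Omega)$ and a.e. $s\in(0,t_0)$, with the trace of $v$ on $\partial\Omega$. Indeed, take $v_m\in C^1(\overline\Omega)$ with $v_m\to v$ in $H^1(\Omega)$. The traces converge in $L^2(\partial\Omega)$, and $\int_0^{t_0}\int|v_m-v|^2(x',\gamma_i+s)\,dx'ds\to0$, so along a subsequence $v_m(\cdot,\gamma_i+s)\to v(\cdot,\gamma_i+s)$ in $L^2$ for a.e. $s$.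

**Step 4: a limit of eigenfunctions.** Let $u_j$ be first eigenfunctions on $\Omega_j$ with $\|u_j\|_{L^2(\Omega_j)}=1$, and $\lambda_j=\lambda(\alpha,\Omega_j)<0$. As $\partial\Omega_j$ is smooth, $u_j\in C^\infty(\overline{\Omega_j})$ and Step 3 applies. By (9.4),
$$\int_{\Omega_j}|\nabla u_j|^2=\lambda_j+a\int_{\partial\Omega_j}u_j^2\le\lambda_j+aC\Bigl(\frac1t+t\int_{\Omega_j}|\nabla u_j|^2\Bigr).$$
Choosing $t\le t_0$ with $aCt\le\frac12$ gives $\frac12\int|\nabla u_j|^2\le\lambda_j+aC/t$. Hence $\lambda_j$ and $\|u_j\|_{H^1(\Omega_j)}$ are bounded. Pass to a subsequence along which $\lambda_j\to\liminf\lambda_j$. Every compact subset of $\Omega$ is contained in $\Omega_j$ for $j$ large, and $\Delta u_j=-\lambda_ju_j$, so interior elliptic estimates give, for a further subsequence, $u_j\to u$ in $C^1_{loc}(\Omega)$. We also take this subsequence so that $\int_{\Omega_j}|\nabla u_j|^2$ converges. For every compact $K\subset\Omega$, $\int_Ku^2\le1$ and $\int_K|\nabla u|^2\le\lim\int_{\Omega_j}|\nabla u_j|^2$.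 So $u\in H^1(\Omega)\cap C^1(\Omega)$, $\int_\Omega u^2\le1$ and $\int_\Omega|\nabla u|^2\le\lim\int_{\Omega_j}|\nabla u_j|^2$.

**Step 5: no mass is lost.** Let $\Omega^t=\{x\in\Omega:\operatorname{dist}(x,\partial\Omega)\ge t\}$. Let $\delta_0>0$ be such that each ball $B_{\delta_0}(y)$, $y\in\partial\Omega$, lies in some $Z_i$. Let $t<\delta_0$, $2(1+L)t\le t_0$, and $j$ so large that $\varepsilon_j\le t$. We show that each $x\in\Omega_j\setminus\Omega^t$ satisfies, for some $i$, $x\in Z_i$ and
$$\gamma_{i,j}(x')<x_n\le\gamma_{i,j}(x')+2(1+L)t .$$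
If $x\notin\Omega$, then $x\in Z_i$ for some $i$, since $\Omega_j=\Omega$ off $\bigcup Z_i$, and $\gamma_{i,j}(x')<x_n\le\gamma_i(x')\le\gamma_{i,j}(x')+(1+L)\varepsilon_j$. If $x\in\Omega$, there is $y\in\partial\Omega$ with $|x-y|<t$, and $x,y\in Z_i$ for some $i$. Then $y_n=\gamma_i(y')$ and $x_n-\gamma_i(x')\le|x_n-y_n|+|\gamma_i(y')-\gamma_i(x')|\le(1+L)t$, so $\gamma_{i,j}(x')<x_n\le\gamma_{i,j}(x')+(1+L)(t+\varepsilon_j)$.

By the second estimate in (9.4), $\int_{\Omega_j\setminus\Omega^t}u_j^2\le C't$ with $C'$ independent of $j,t$. Since $\Omega^t$ is compact in $\Omega$, and contained in $\Omega_j$, $\int_{\Omega^t}u^2=\lim\int_{\Omega^t}u_j^2\ge1-C't$. Letting $t\to0$, $\int_\Omega u^2=1$.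

**Step 6: the boundary term.** By (9.2), (9.3) and Cauchy–Schwarz applied to $A^2-B^2=(A-B)(A+B)$, for $0<s\le t_0$,
$$\Bigl|\int u_j^2(x',\gamma_{i,j})\beta_{i,j}\,dx'-\int u_j^2(x',\gamma_{i,j}+s)\beta_{i,j}\,dx'\Bigr|\le C''\sqrt s,$$
with $C''$ independent of $j,s$; likewise for $u$ on $\Omega$ with $\gamma_i,\beta_i$, for a.e. $s$. For fixed $s$ and $j$ large, the points $(x',\gamma_{i,j}(x')+s)$, $|x'|\le r_i'$, lie in the compact subset $\{|x'|\le r_i',\ \gamma_i+\frac s2\le x_n\le\gamma_i+\frac{3s}2\}$ of $\Omega$. So $u_j(x',\gamma_{i,j}+s)\to u(x',\gamma_i+s)$ uniformly there, and $\int u_j^2(x',\gamma_{i,j}+s)\beta_{i,j}\,dx'\to\int u^2(x',\gamma_i+s)\beta_i\,dx'$. Let $j\to\infty$, then $s\to0$ through admissible values, and sum over $i$: $\int_{\partial\Omega_j}u_j^2\to\int_{\partial\Omega}u^2$. Together with Steps 4 and 5,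
$$\lambda(\alpha,\Omega)\le\int_\Omega|\nabla u|^2-a\int_{\partial\Omega}u^2\le\lim\Bigl(\int_{\Omega_j}|\nabla u_j|^2-a\int_{\partial\Omega_j}u_j^2\Bigr)=\liminf\lambda_j .$$
With Step 2 this proves the lemma. $\square$

## 10. From smooth connected sets to all Lipschitz sets; the equality case

**Proof of Theorem 1.** The bound $\lambda(\alpha,\Omega)<-\alpha^2$ is Lemma 3; existence and uniqueness of $R$ are in 3(c).

**Step 1: the two inequalities.** Let $\Omega_j$ be as in Lemma A, $-\kappa_j^2=\lambda(\alpha,\Omega_j)$, $R_j=R(\kappa_j)$. By Lemma B, $\kappa_j\to\kappa>a$, so $R_j\to R$ and $C(\kappa_j)\to C(\kappa)$ by continuity. Proposition 9 needs connectedness. Since $\partial\Omega_j$ is smooth and compact, every point of $\overline{\Omega_j}$ has a neighborhood meeting exactly one component of $\Omega_j$. So $\Omega_j$ has finitely many components, with pairwise disjoint closures and smooth boundaries, and $\lambda(\alpha,\Omega_j)$ is the minimum of their eigenvalues. Let $\Omega_j'$ be a component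 with $\lambda(\alpha,\Omega_j')=-\kappa_j^2$. Proposition 9 and $C\ge0$ give
$$P(\Omega_j)\ge P(\Omega_j')\ge P(B_{R_j}),$$
$$|\Omega_j|\ge|\Omega_j'|\ge|B_{R_j}|-C(\kappa_j)\bigl(P(\Omega_j')-P(B_{R_j})\bigr)\ge|B_{R_j}|-C(\kappa_j)\bigl(P(\Omega_j)-P(B_{R_j})\bigr).$$
Let $j\to\infty$ and use Lemma B: (2.2) holds for $\Omega$.

**Step 2: equality.** Suppose $P(\Omega)=P(B_R)$. Then the second inequality in (2.2) gives $|\Omega|\ge|B_R|$. For a bounded Lipschitz set, $\mathcal H^{n-1}(\partial\Omega)$ is the De Giorgi perimeter, so the isoperimetric inequality gives $|\Omega|\le|B_R|$, and its equality case shows that $\Omega$ coincides a.e. with a ball $B'$. It remains to remove "a.e.". Since $\Omega$ is open, $\overline\Omega$ is the support of the measure $1_\Omega dx$, which is $\overline{B'}$. Since $\partial\Omega$ is locally a Lipschitz graph with $\Omega$ on one side, $\Omega=\operatorname{int}\overline\Omega=B'$. Conversely, if $\Omega$ is a ball, its radius is $R$ by the uniqueness of $R$, so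 $P(\Omega)=P(B_R)$. $\square$

**Proof of Theorem 2.** Let $P(\Omega)=P(B_{R_0})$, and let $R$ be as in Theorem 1. Then $P(B_{R_0})\ge P(B_R)$, so $R\le R_0$, and by the monotonicity in 3(c)
$$\lambda(\alpha,\Omega)=\lambda(\alpha,B_R)\le\lambda(\alpha,B_{R_0}).$$
Equality forces $R=R_0$, so $P(\Omega)=P(B_R)$, and $\Omega$ is a ball by Theorem 1. Conversely, a ball of perimeter $P(B_{R_0})$ has radius $R_0$, and equality holds. $\square$

Thus for every $n\ge2$, in particular every $n\ge3$, every $\alpha<0$ and every $c>0$, the supremum of $\lambda(\alpha,\cdot)$ over bounded open Lipschitz sets of perimeter $c$ is attained by the balls of perimeter $c$ and only by them. By the strict monotonicity in 3(c), the same holds under the constraint $P(\Omega)\le c$.
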